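\title{Affine isometric actions on $L_p$ spaces\\ with measure preserving linear part}

\begin{abstract}
For a topological group $G$ and $0<p<\infty$, consider the functions $g\mapsto\|\alpha_g(0)\|_p^p$ attached to continuous affine isometric actions $\alpha$ of $G$ on $L_p$ spaces. Does each such function also come from an action whose linear part is given by a measure preserving action of $G$? We show that this holds for all topological groups exactly when $0<p\le1$ or $p=2$. For the other values of $p$ there is a counterexample with a finitely generated solvable discrete group, and the failure persists up to multiplicative and additive constants. For the groups $L_p(X,\mu;\mathbb R)\rtimes\Gamma$ built from a nonsingular action of a countable group $\Gamma$, the obstruction is exactly the absence of an invariant $\sigma$-finite measure equivalent to $\mu$.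
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Displacement functions}

All measure spaces are \emph{standard}: a standard Borel space with a $\sigma$-finite, possibly infinite, measure. For $0<p<\infty$, $L_p(X,\mu)$ is the space of complex-valued $p$-integrable functions, $L_p(X,\mu;\mathbb R)$ is the subspace of real-valued ones, and $\|f\|_p=(\int|f|^p\,d\mu)^{1/p}$. For $p<1$, ``isometric'' refers to the metric $\|f-f'\|_p^p$. An automorphism $S$ of $(X,\mu)$ is \emph{nonsingular} if $S_*\mu$ is equivalent to $\mu$, and \emph{measure preserving} if $S_*\mu=\mu$. Automorphisms are taken modulo null sets, and an action of a group is a homomorphism into the corresponding group of automorphisms; we write $\operatorname{Aut}(Y,\nu)$ for the group of measure preserving ones. A pointwise action induces an action in this sense, so the negative results below hold a fortiori for pointwise actions.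

An \emph{affine isometric action} $\beta$ of a group $G$ on an $L_p$ space has the form $\beta_gf=\pi_gf+b(g)$, where the \emph{linear part} $\pi$ is a representation by complex-linear isometries and $b(g)=\beta_g(0)$ satisfies the cocycle identity
\begin{equation}\label{eq:cocycle}
b(gg')=b(g)+\pi_g\,b(g').
\end{equation}
Since each $\beta_g$ is an isometry, the map $(g,f)\mapsto\beta_gf$ is continuous as soon as all orbit maps are, that is, as soon as $\pi$ is strongly continuous and $b$ is continuous.

For a topological group $G$, let $K^p(G)$ be the set of functions $\psi(g)=\|\alpha_g(0)\|_p^p$, where $\alpha$ is a continuous affine isometric action of $G$ on some $L_p$ space. Such a $\psi$ is continuous and $\psi(e)=0$. Since $\|\alpha_g(0)-\alpha_{g'}(0)\|_p^p=\psi(g'^{-1}g)$, it records all distances in the orbit of the origin.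

A measure preserving action $\sigma$ of $G$ on $(Y,\nu)$ acts on functions by $\sigma_gf=f\circ\sigma_g^{-1}$. It is \emph{continuous} if this representation on $L_2(Y,\nu)$ is strongly continuous. Simple functions are dense and $\|\sigma_g1_D-\sigma_{g'}1_D\|_r^r=\nu(\sigma_gD\,\triangle\,\sigma_{g'}D)$, so for each $0<r<\infty$ strong continuity on $L_r(Y,\nu)$ is equivalent to one and the same condition:
\begin{equation}\label{eq:cont}
\nu(\sigma_gD\,\triangle\,\sigma_{g'}D)\to0\ \text{ as } g\to g',\qquad\text{for all } g'\in G \text{ and all } D \text{ with } \nu(D)<\infty .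
\end{equation}
Let $K^p_{\mathrm{mp}}(G)\subset K^p(G)$ be the set of functions $\psi(g)=\|\beta_g(0)\|_p^p$, where $\beta$ is a continuous affine isometric action on some $L_p(Y,\nu)$ of the form $\beta_gf=\sigma_gf+\beta_g(0)$ with $\sigma$ a continuous measure preserving action of $G$ on $(Y,\nu)$. A function that need not be integrable but has integrable increments produces such an action.

\begin{lemma}\label{lem:cob}
Let $\sigma$ be a continuous measure preserving action of $G$ on $(Y,\nu)$, let $0<r<\infty$, and let $h$ be a measurable function on $Y$ such that $b(g)=\sigma_gh-h$ lies in $L_r(Y,\nu)$ for all $g$ and $\|b(g)\|_r\to0$ as $g\to e$. Then $g\mapsto\|b(g)\|_r^r$ belongs to $K^r_{\mathrm{mp}}(G)$.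
\end{lemma}

\begin{proof}
We have $b(g)+\sigma_gb(g')=\sigma_{gg'}h-h=b(gg')$, so $\beta_gf=\sigma_gf+b(g)$ is an affine isometric action. The cocycle $b$ is continuous because $\|b(g)-b(g')\|_r=\|\sigma_{g'}b(g'^{-1}g)\|_r=\|b(g'^{-1}g)\|_r$.
\end{proof}

The problem studied here comes from the paper of Marrakchi and de la Salle \cite{MS}. Its starting point is the following known theorem, which we use once, with $q=1$, in Section~\ref{sec:pos}.

\begin{theorem}[see \cite{MS}]\label{thm:known}
Let $G$ be a topological group and $0<p<q<\infty$. For every $\psi\in K^p(G)$ there are a continuous measure preserving action $\sigma$ of $G$ on some $(Y,\nu)$ and a function $h\in L_\infty(Y,\nu)$ such that $b(g)=\sigma_gh-h\in L_q(Y,\nu)$ and $\psi(g)=\|b(g)\|_q^q$ for all $g\in G$. In particular $\psi\in K^q(G)$.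
\end{theorem}

By Lemma~\ref{lem:cob}, this gives $K^p(G)\subset K^q_{\mathrm{mp}}(G)$ for all $q>p$. The question concerns the endpoint $q=p$.

\medskip
\noindent\textbf{Question} (\cite{MS}). Is $K^p_{\mathrm{mp}}(G)=K^p(G)$ for every topological group $G$ and every $0<p<\infty$?

\subsection{What has to be removed from the linear part}\label{ss:heur}

For $1\le p<\infty$, $p\ne2$, the Banach--Lamperti theorem \cite{Lam} describes the surjective complex-linear isometries of $L_p(X,\mu)$: they are the maps
\begin{equation}\label{eq:BL}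
\rho f=\omega\,\lambda^{1/p}\,f\circ S^{-1},
\end{equation}
where $S$ is a nonsingular automorphism, $\lambda=dS_*\mu/d\mu>0$, and $|\omega|=1$. The question asks whether the phase $\omega$ and the density $\lambda$ can be removed without changing the displacement of the origin. A phase can be turned into a rotation of the fibers of $X\times\mathbb T$, as in Section~\ref{sec:pos}. The density disappears after a change of measure if all the automorphisms $S$ that occur preserve a common $\sigma$-finite measure equivalent to $\mu$, as in Section~\ref{sec:inv}. When there is no such measure, one tries to absorb $\lambda$ in a fiber as well.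

Take $\omega=1$. On $X\times(0,\infty)$ with the measure $\hat\mu=\mu\otimes t^{-p-1}dt$ put
\begin{equation}\label{eq:ext}
\hat S(x,t)=\big(Sx,\ \lambda(Sx)^{-1/p}t\big),\qquad \hat f(x,t)=t\,f(x).
\end{equation}
The substitution $t=\lambda(Sx)^{1/p}s$ turns $t^{-p-1}dt$ into $\lambda(Sx)^{-1}s^{-p-1}ds$, and this factor cancels the density of $S_*\mu$; so $\hat S$ preserves $\hat\mu$. Moreover $\hat f\circ\hat S^{-1}(x,t)=t\,\lambda(x)^{1/p}f(S^{-1}x)=\widehat{\rho f}(x,t)$. The map $f\mapsto\hat f$ thus has the right equivariance, but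
\[
\int|\hat f|^p\,d\hat\mu=\|f\|_p^p\int_0^\infty\frac{dt}{t}=\infty\qquad(f\neq0).
\]
For an exponent $q>p$ there is room to repair this. For real-valued $f,f'$, the substitution $s=t|f(x)-f'(x)|$ gives
\[
\int\big|e^{i\hat f}-e^{i\hat f'}\big|^q\,d\hat\mu=\|f-f'\|_p^p\int_0^\infty|e^{is}-1|^q\,s^{-p-1}\,ds ,
\]
and the last integral is finite exactly when $q>p$. At $q=p$ it diverges, but only logarithmically. Other devices do succeed at the endpoint: Gaussian variables for $p=2$, and regions under graphs for $p=1$. One might therefore guess that some device works for every $p$. It does not: for $p>1$, $p\neq 2$, the logarithmic divergence is forced.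

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $0<p<\infty$. The equality $K^p_{\mathrm{mp}}(G)=K^p(G)$ holds for all topological groups $G$ if and only if $p\in(0,1]\cup\{2\}$. For every $p\in(1,\infty)\setminus\{2\}$ it fails for a finitely generated solvable discrete group.
\end{theorem}

The counterexample is built on the dyadic translations and the doubling map of the real line, which preserve no common $\sigma$-finite measure equivalent to Lebesgue measure (Example~\ref{ex:dyadic}). Fix $1<p<\infty$, $p\ne2$, and let $E=L_p(\mathbb R;\mathbb R)$ with Lebesgue measure. Let $\Gamma$ be the group of linear isometries of $E$ generated by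
\begin{itemize}
\item the translations $(\tau_af)(x)=f(x-a)$ for $a\in\mathbb Z[1/2]$,
\item the dilation $(\delta f)(x)=2^{-1/p}f(x/2)$,
\item the multiplications by the functions in $M=\{1-2\cdot1_B\}$, where $B$ runs over the finite unions of intervals $[a,b)$ with $a,b\in\mathbb Z[1/2]$.
\end{itemize}
Let $u=1_{[0,1)}$. For a $\Gamma$-invariant additive subgroup $V\subset E$ containing $u$, let $G_V=V\rtimes\Gamma$, with product $(v,\gamma)(v',\gamma')=(v+\gamma v',\gamma\gamma')$. It acts on $L_p(\mathbb R)$ by $\alpha_{(v,\gamma)}f=\gamma f+v$, with displacement function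
\[
\psi(v,\gamma)=\|\alpha_{(v,\gamma)}(0)\|_p^p=\|v\|_p^p .
\]
We regard $V$ and $\Gamma$ as subgroups of $G_V$. Two choices of $V$ matter: $V=E$, where $G_E$ carries the product of the norm topology and the discrete topology on $\Gamma$; and $V=V_0$, the additive group generated by $\Gamma u$, where $G_{V_0}$ is discrete. In both cases $\alpha$ is continuous, so $\psi\in K^p(G_V)$.

\begin{lemma}\label{lem:groups}
The group $G_{V_0}$ is finitely generated and solvable, and $G_E$ is a Polish group.
\end{lemma}

\begin{proof}
The set $M$ is an abelian group, since $(1-2\cdot1_B)(1-2\cdot1_{B'})=1-2\cdot1_{B\triangle B'}$. Let $m_0=1-2\cdot1_{[0,1)}$. Direct substitution gives, for $j\in\mathbb Z$ and $a\in\mathbb Z[1/2]$,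
\[
\delta^j\tau_a\delta^{-j}=\tau_{2^ja},\qquad \tau_a\delta^j\,m_0\,\delta^{-j}\tau_{-a}=1-2\cdot1_{[a,a+2^j)} .
\]
The first relation shows that $\tau_1$ and $\delta$ generate all $\tau_a$. Every $B$ as above is a finite disjoint union of intervals $[a,a+2^j)$, so the second shows that the conjugates of $m_0$ generate $M$ and that $M$ is normal in $\Gamma$. Hence $\Gamma$ is generated by $\tau_1,\delta,m_0$, and $G_{V_0}$ by these and $u$. The groups $V_0$ and $M$ are abelian, and $\Gamma/M$ is a quotient of $\langle\tau_1,\delta\rangle$, in which the translations form an abelian normal subgroup with cyclic quotient; so $G_{V_0}$ is solvable. Finally $G_E$ is a topological group because the discrete group $\Gamma$ acts on $E$ by isometries, and it is Polish because $E$ is a separable Banach space and $\Gamma$ is countable.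
\end{proof}

The negative result allows phases in the linear part, and it excludes much more than the exact equality $\|\beta_g(0)\|_p^p=\psi(g)$.

\begin{theorem}\label{thm:neg}
Let $1<p<\infty$, $p\neq2$, and let $V$ be a $\Gamma$-invariant additive subgroup of $E$ containing $u$. Let $\beta$ be an affine isometric action of $G_V$ on some $L_p(Y,\nu)$ with linear part
\begin{equation}\label{eq:form}
\pi_gf=\omega_g\cdot(f\circ\sigma_g^{-1}),\qquad \sigma_g\in\operatorname{Aut}(Y,\nu),\quad|\omega_g|=1 .
\end{equation}
Assume that there is a constant $C$ with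
\begin{equation}\label{eq:lin}
\|\beta_v(0)\|_p\le C(1+\|v\|_p)\qquad\text{for all }v\in V.
\end{equation}
Then $\lim_n\frac1n\|\beta_{nv}(0)\|_p=0$ for all $v\in V$. For $V=E$, condition \eqref{eq:lin} holds automatically for every continuous $\beta$.
\end{theorem}

\begin{corollary}\label{cor:neg}
Let $p$ and $V$ be as in Theorem~\ref{thm:neg}, and let $\beta$ have linear part of the form \eqref{eq:form}. There is no $C>0$ with
\[
C^{-1}\psi(g)-C\le\|\beta_g(0)\|_p^p\le C\psi(g)+C\qquad\text{for all }g\in G_V .
\]
In particular $\psi\notin K^p_{\mathrm{mp}}(G_V)$ for $V=V_0$ and for $V=E$. If $V=E$ and $\beta$ is continuous, there is no $C>0$ with $\psi(g)\le C\|\beta_g(0)\|_p^p+C$ for all $g$.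
\end{corollary}

\begin{proof}
The upper bound gives $\|\beta_v(0)\|_p\le C^{1/p}(1+\|v\|_p)$, which is \eqref{eq:lin}; in the last statement \eqref{eq:lin} is automatic. So $n^{-p}\|\beta_{nu}(0)\|_p^p\to0$. Since $\psi(nu)=n^p$, either lower bound gives $\liminf_n n^{-p}\|\beta_{nu}(0)\|_p^p\ge C^{-1}$, a contradiction.
\end{proof}

\begin{theorem}\label{thm:pos}
If $p\in(0,1]\cup\{2\}$, then $K^p_{\mathrm{mp}}(G)=K^p(G)$ for every topological group $G$. For $0<p\le1$ and $\psi\in K^p(G)$ there are moreover a continuous measure preserving action $\sigma$ of $G$ on some $(Z,\zeta)$ and a measurable set $A\subset Z$ with $\psi(g)=\zeta(\sigma_gA\,\triangle\,A)$ for all $g$. Hence $\psi(g)=\|\sigma_g1_A-1_A\|_r^r$ for every $0<r<\infty$.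
\end{theorem}

Theorem~\ref{thm:main} follows from Theorem~\ref{thm:pos}, Corollary~\ref{cor:neg} with $V=V_0$, and Lemma~\ref{lem:groups}. The last result identifies the obstruction within a natural family of examples.

\begin{theorem}\label{thm:inv}
Let $1<p<\infty$, $p\ne2$. Let $\Gamma$ be a countable group acting nonsingularly on a standard measure space $(X,\mu)$, with $\lambda_\gamma=d\gamma_*\mu/d\mu$ and $\rho_\gamma f=\lambda_\gamma^{1/p}f\circ\gamma^{-1}$. Let $G=L_p(X,\mu;\mathbb R)\rtimes_\rho\Gamma$, with the product of the norm topology and the discrete topology, and let $\psi(v,\gamma)=\|v\|_p^p\in K^p(G)$. Then $\psi\in K^p_{\mathrm{mp}}(G)$ if and only if there is a $\Gamma$-invariant $\sigma$-finite measure equivalent to $\mu$.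
\end{theorem}

Here $\psi$ is the displacement function of the action $\alpha_{(v,\gamma)}f=\rho_\gamma f+v$ on $L_p(X,\mu)$. An ergodic nonsingular action with no invariant $\sigma$-finite measure equivalent to $\mu$ is said to be of type III.

\section{Equivariant linear maps vanish}\label{sec:linear}

The mechanism of Theorem~\ref{thm:neg} is visible in the special case where $V=E$, $\beta$ is continuous, and $\pi_v$ is the identity for all $v\in E$. Then \eqref{eq:cocycle} says that $T=b|_E$ is additive; being continuous, it is real-linear and bounded. For $\gamma\in\Gamma$, the product $\gamma\cdot v\cdot\gamma^{-1}$ in $G_E$ is the vector $\gamma v$, so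
\[
T(\gamma v)=b(\gamma)+\pi_\gamma b(v)+\pi_\gamma b(\gamma^{-1})=\pi_\gamma T(v),
\]
because $b(\gamma)+\pi_\gamma b(\gamma^{-1})=b(e)=0$. The theorem then asserts that $T=0$. This section proves that assertion; the next one reduces the general case to it.

The one property that separates $L_p$, $p\ne2$, from Hilbert space in this paper is that norms detect disjointness of supports.

\begin{lemma}[\cite{Lam}]\label{lem:disj}
Let $0<p<\infty$, $p\neq2$. Two functions $f,f'\in L_p(Y,\nu)$ satisfy $ff'=0$ a.e.\ if and only if
\begin{equation}\label{eq:par}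
\|f+f'\|_p^p+\|f-f'\|_p^p=2\|f\|_p^p+2\|f'\|_p^p .
\end{equation}
\end{lemma}

\begin{proof}
If $ff'=0$, then $|f\pm f'|^p=|f|^p+|f'|^p$ and \eqref{eq:par} holds. For the converse let $z,w\in\mathbb C$ and $r=p/2$. If $p<2$, concavity of $t\mapsto t^r$ and the parallelogram law give
\[
\tfrac12\big(|z+w|^p+|z-w|^p\big)\le\Big(\tfrac12\big(|z+w|^2+|z-w|^2\big)\Big)^{r}=\big(|z|^2+|w|^2\big)^{r}\le|z|^p+|w|^p .
\]
The last inequality is strict if $zw\ne0$: for $a,b>0$ and $s=a/(a+b)\in(0,1)$ we have $s^r+(1-s)^r>s+(1-s)=1$. If $p>2$, all inequalities are reversed, and the last one is again strict for $zw\neq0$. So $|z+w|^p+|z-w|^p-2|z|^p-2|w|^p$ has constant sign and vanishes only if $zw=0$. If \eqref{eq:par} holds, this expression evaluated at $(f,f')$ has integral zero, hence vanishes a.e.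
\end{proof}

\begin{proposition}\label{prop:zero}
Let $1<p<\infty$, $p\ne2$. Let $\pi$ be a representation of $\Gamma$ on $L_p(Y,\nu)$ of the form \eqref{eq:form}, and let $T:E\to L_p(Y,\nu)$ be a bounded real-linear map with $T(\gamma v)=\pi_\gamma T(v)$ for all $\gamma\in\Gamma$ and $v\in E$. Then $T=0$.
\end{proposition}

\begin{proof}
The function $u$ is the sum of two disjointly supported copies of itself, each moved by an element of $\Gamma$ and scaled by $2^{-1/p}$. We show that $F=T(u)$ inherits this self-similarity, and that a self-similar function in $L_p$ over a measure \emph{preserving} action is zero.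

Let $u_0=1_{[0,1/2)}$ and $u_1=1_{[1/2,1)}$. Since $\delta^{-1}u=2^{1/p}u_0$, we have, with $\gamma_0=\delta^{-1}$, $\gamma_1=\tau_{1/2}\delta^{-1}$ and $m=1-2\cdot1_{[1/2,1)}\in M$,
\[
u_k=2^{-1/p}\gamma_ku\quad(k=0,1),\qquad u_0+u_1=u,\qquad u_0-u_1=mu .
\]
Applying $T$ and writing $F_k=T(u_k)$,
\begin{equation}\label{eq:self}
F_k=2^{-1/p}\pi_{\gamma_k}F\quad(k=0,1),\qquad F_0+F_1=F,\qquad F_0-F_1=\pi_mF .
\end{equation}

\emph{Disjointness.} The map $T$ is not assumed isometric, so the disjointness of $u_0$ and $u_1$ cannot be transported by $T$ directly. The sign change $m$ is in $\Gamma$ for this purpose: by \eqref{eq:self},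
\[
\|F_0+F_1\|_p^p+\|F_0-F_1\|_p^p=2\|F\|_p^p=2\|F_0\|_p^p+2\|F_1\|_p^p ,
\]
since $\|F_k\|_p^p=\frac12\|F\|_p^p$. By Lemma~\ref{lem:disj}, $F_0F_1=0$ a.e.

\emph{Distribution function.} Let $N(s)=\nu(|F|>s)$ for $s>0$. By \eqref{eq:form}, $|F_k|=2^{-1/p}|F|\circ\sigma_{\gamma_k}^{-1}$ with $\sigma_{\gamma_k}$ measure preserving, so $\nu(|F_k|>s)=N(2^{1/p}s)$. This is the only use of \eqref{eq:form} beyond the fact that $\pi$ is isometric. As $F=F_0+F_1$ with disjoint supports,
\begin{equation}\label{eq:funceq}
N(s)=2\,N(2^{1/p}s)\qquad(s>0).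
\end{equation}
Write $\|F\|_p^p=\int_0^\infty ps^{p-1}N(s)\,ds=\sum_{j\in\mathbb Z}I_j$, where $I_j$ is the integral over $[2^{j/p},2^{(j+1)/p})$. Substituting $s=2^{1/p}s'$ in $I_{j+1}$ and using \eqref{eq:funceq},
\[
I_{j+1}=\int_{2^{j/p}}^{2^{(j+1)/p}}p\,s'^{\,p-1}\cdot2N(2^{1/p}s')\,ds'=I_j .
\]
A convergent series of equal terms is zero, so $F=0$.

\emph{Conclusion.} We get $T(\gamma u)=\pi_\gamma F=0$ for all $\gamma\in\Gamma$. The functions $\tau_a\delta^ju=2^{-j/p}1_{[a,a+2^j)}$ span the dyadic step functions, which are dense in $E$. Since $T$ is bounded and real-linear, $T=0$.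
\end{proof}

Equation \eqref{eq:funceq} says that $s^pN(s)$ is periodic in $\log s$, and $\|F\|_p^p$ is the integral of $p\,s^pN(s)$ against $ds/s$. This is the divergence met in Section~\ref{ss:heur}: there $\hat u(x,t)=t\,1_{[0,1)}(x)$ has $N(s)=\int_s^\infty t^{-p-1}dt=s^{-p}/p$, a nonzero solution of \eqref{eq:funceq}.

\section{Linearization and the proof of Theorem~\ref{thm:neg}}\label{sec:neg}

In general $V$ acts nontrivially on $Y$ and $b|_V$ is not additive. But the theorem only concerns the linear growth rate of $b(nv)$, and $\frac1nb(nv)$ is an ergodic average. We recall the mean ergodic theorem (Yosida--Kakutani, Lorch): if $U$ is a linear operator on a reflexive Banach space $L$ with $\sup_k\|U^k\|<\infty$, then $\frac1n\sum_{k<n}U^k\xi$ converges in norm for every $\xi\in L$. The space $L_p(Y,\nu)$ is reflexive for $1<p<\infty$.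

\begin{lemma}\label{lem:linz}
Let $G=V\rtimes\Gamma$ be a semidirect product with $V$ abelian, written additively, and let $\beta$ be an affine isometric action of $G$ on a reflexive Banach space $L$, with linear part $\pi$ and cocycle $b$. Then $T(v)=\lim_n\frac1nb(nv)$ exists in norm for every $v\in V$, the map $T:V\to L$ is additive, and $T(\gamma v)=\pi_\gamma T(v)$ for all $\gamma\in\Gamma$ and $v\in V$.
\end{lemma}

\begin{proof}
By \eqref{eq:cocycle}, $b(nv)=\sum_{k<n}\pi_v^kb(v)$, and the limit exists by the mean ergodic theorem applied to the isometry $\pi_v$.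

\emph{Invariance under $V$.} For $v,w\in V$, computing $b(w+nv)=b(nv+w)$ in two ways gives $b(w)+\pi_wb(nv)=b(nv)+\pi_{nv}b(w)$. Hence $\|\pi_wb(nv)-b(nv)\|\le2\|b(w)\|$. Dividing by $n$ and letting $n\to\infty$ gives $\pi_wT(v)=T(v)$.

\emph{Additivity.} We have $\frac1nb(nv+nw)=\frac1nb(nv)+\pi_{nv}\big(\frac1nb(nw)\big)$. By invariance, $T(w)=\pi_{nv}T(w)$, so the last term is at distance $\|\frac1nb(nw)-T(w)\|\to0$ from $T(w)$.

\emph{Equivariance.} In $G$ we have $n\,\gamma v=\gamma\cdot nv\cdot\gamma^{-1}$, so
\[
b(n\,\gamma v)=b(\gamma)+\pi_\gamma b(nv)+\pi_\gamma\pi_{nv}b(\gamma^{-1}).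
\]
The first and third terms are bounded in $n$. Divide by $n$ and let $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
Let $T:V\to L_p(Y,\nu)$ be given by Lemma~\ref{lem:linz}. Since $\frac1n\|b(nv)\|_p\to\|T(v)\|_p$, we must show $T=0$. Proposition~\ref{prop:zero} needs a real-linear map, in order to pull out the scalar $2^{-1/p}$, while $T$ is only additive. Condition \eqref{eq:lin} bridges this: it gives $\|T(v)\|_p\le\lim_n\frac Cn(1+n\|v\|_p)=C\|v\|_p$.

The rational span of $V$ consists of the vectors $v/n$ with $v\in V$, $n\ge1$. Put $T(v/n)=T(v)/n$; this is well defined, since $v/n=v'/n'$ implies $n'T(v)=T(n'v)=T(nv')=nT(v')$. The extended map is $\mathbb Q$-linear, equivariant, and $C$-Lipschitz, so it extends by continuity to the closure $W$ of the rational span. The closure of a rational subspace is a real subspace, and the extension to $W$ is bounded, real-linear and equivariant. As $W$ contains $\Gamma u$, whose real span is dense in $E$ by the end of the proof of Proposition~\ref{prop:zero}, we have $W=E$. That proposition gives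 $T=0$.

Finally let $V=E$ and let $\beta$ be continuous. There is $r>0$ with $\|b(v)\|_p\le1$ whenever $\|v\|_p\le r$, and $\|b(v+w)\|_p\le\|b(v)\|_p+\|b(w)\|_p$ by \eqref{eq:cocycle}. Writing $v\neq0$ as the sum of $n=\lceil\|v\|_p/r\rceil$ copies of $v/n$ gives $\|b(v)\|_p\le n\le1+\|v\|_p/r$, which is \eqref{eq:lin}.
\end{proof}

\begin{remark}[the hypotheses on $p$]
The condition $p\ne2$ enters only through Lemma~\ref{lem:disj}; for $p=2$, \eqref{eq:par} is the parallelogram law and carries no information. The condition $p>1$ enters only through reflexivity. For $p=1$ the groups $G_V$ are defined in the same way, and Theorem~\ref{thm:pos} realizes $\psi$ by a cocycle $b$ with values in $\{-1,0,1\}$-valued functions. Then $\frac1nb(nu)$ has $L_1$ norm $1$ and tends to $0$ uniformly, so it has no limit in $L_1$.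
\end{remark}

\begin{remark}[condition \eqref{eq:lin} cannot be dropped for $V_0$]
Suppose that $\kappa=2^{-1/p}$ is transcendental, which holds for all but countably many $p$. Every $\gamma\in\Gamma$ is uniquely of the form $\gamma f(x)=m(x)\kappa^{j}f(2^{-j}(x-a))$ with $m\in M$, $j\in\mathbb Z$, $a\in\mathbb Z[1/2]$. On $Y=\mathbb R\times\mathbb Z$, with the measure $2^{-n}dx$ on $\mathbb R\times\{n\}$, the map $(x,n)\mapsto(2^jx+a,n+j)$ is measure preserving, and $\pi_\gamma h(x,n)=m(x)h(2^{-j}(x-a),n-j)$ is a representation of $\Gamma$ of the form \eqref{eq:form}. The finite sums $\sum_n\kappa^nf_n$, with $f_n$ integer-valued dyadic step functions in $E$, form a $\Gamma$-invariant group containing $u$, hence $V_0$; and the $f_n$ are unique by transcendence. The map $T(v)(x,n)=f_n(x)$ is additive with $T(\gamma v)=\pi_\gamma T(v)$. So $\beta_{(v,\gamma)}h=\pi_\gamma h+T(v)$ is an action of $G_{V_0}$ with $\|\beta_{nu}(0)\|_p=n$.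
\end{remark}

\section{The cases $p=2$ and $p\le1$}\label{sec:pos}

This section proves Theorem~\ref{thm:pos}.

\subsection{Gaussian variables and $p=2$}

We recall the Gaussian functor, with its proof.

\begin{lemma}\label{lem:gauss}
Let $H$ be a separable real Hilbert space and $O(H)$ its orthogonal group with the strong operator topology. There are a standard probability space $(\Omega,P)$, a real-linear isometry $J:H\to L_2(\Omega,P;\mathbb R)$, and a continuous measure preserving action $U\mapsto\sigma_U$ of $O(H)$ on $(\Omega,P)$ with $J(U\xi)=J(\xi)\circ\sigma_U^{-1}$.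
\end{lemma}

\begin{proof}
Let $(e_i)_{i\in I}$ be an orthonormal basis, let $\Omega=\mathbb R^I$ with the product $P$ of standard Gaussian measures, and let $J$ be the isometry sending $e_i$ to the $i$-th coordinate. The variables $J(\xi)$ are jointly Gaussian and centered, with covariances $\langle\xi,\xi'\rangle$. For $U\in O(H)$ the variables $J(Ue_i)$ are therefore independent standard Gaussians, so $s_U=(J(Ue_i))_{i\in I}:\Omega\to\Omega$ preserves $P$. The identity $J(\xi)\circ s_U=J(U\xi)$ holds for $\xi=e_i$, hence for all $\xi$ by linearity and continuity. It gives $J(e_i)\circ s_U\circ s_{U'}=J(U'Ue_i)$, that is, $s_Us_{U'}=s_{U'U}$ a.e. So $\sigma_U=s_{U^{-1}}$ is an action with $\sigma_U^{-1}=s_U$. For continuity, note that $\|e^{iJ(U\xi)}-e^{iJ(U'\xi)}\|_2\le\|U\xi-U'\xi\|$, and that the functions $e^{iJ(\xi)}$ span a dense subspace of $L_2(\Omega,P)$: a function orthogonal to all of them has, by uniqueness of Fourier transforms, zero conditional expectation on every finite set of coordinates, and so is zero.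
\end{proof}

Let $\psi(g)=\|c(g)\|_2^2$, where $\alpha_gf=\rho_gf+c(g)$ is a continuous action on $L_2(X,\mu)$. View $L_2(X,\mu)$ as a separable real Hilbert space $H$ with the real part of the inner product; $\rho$ is a strongly continuous orthogonal representation on $H$. Then $g\mapsto\sigma_{\rho_g}$ is a continuous measure preserving action of $G$ on $(\Omega,P)$, and $b(g)=J(c(g))$ is continuous with
\[
b(gg')=J(c(g))+J(\rho_gc(g'))=b(g)+b(g')\circ\sigma_{\rho_g}^{-1}.
\]
So $\beta_gf=f\circ\sigma_{\rho_g}^{-1}+b(g)$ is a continuous affine isometric action on $L_2(\Omega,P)$ with $\|\beta_g(0)\|_2^2=\psi(g)$, and $\psi\in K^2_{\mathrm{mp}}(G)$. In the notation of Proposition~\ref{prop:zero}, the map $T=J$ makes $F$ a standard Gaussian and $F_0,F_1$ independent Gaussians of variance $\frac12$, which satisfy \eqref{eq:self} with $p=2$ without being disjointly supported.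

\subsection{Regions under graphs}

For $0<p\le1$ it suffices to construct $\sigma$ and $A$ with $\psi(g)=\zeta(\sigma_gA\,\triangle\,A)$. Indeed $\sigma_g1_A-1_A=1_{\sigma_gA}-1_A$ takes values in $\{-1,0,1\}$, so $\|\sigma_g1_A-1_A\|_r^r=\psi(g)$ for every $r$, and Lemma~\ref{lem:cob} with $h=1_A$ and $r=p$ gives $\psi\in K^p_{\mathrm{mp}}(G)$.

The $L_1$ distance of two real functions is the area between their graphs, and this turns $L_1$ distances into measures of symmetric differences. Consider $L_1(\mathbb R;\mathbb R)$ and the region $\{(x,z):z<f(x)\}$ in the plane. Adding a function $v$ to $f$ moves the region by the shear $(x,z)\mapsto(x,z+v(x))$, which preserves area. The dilation $f\mapsto\frac12f(\cdot/2)$ moves it by $(x,z)\mapsto(2x,z/2)$, which also preserves area: the density is absorbed by the vertical direction. (For the $L_p$ dilation $\delta$ the map is $(x,z)\mapsto(2x,2^{-1/p}z)$, which multiplies area by $2^{1-1/p}$; only $p=1$ works.) Signs are a difficulty, because the reflection $z\mapsto-z$ sends the region under the graph of $f$ to the region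 \emph{above} the graph of $-f$, and complex functions have no such region at all. An extra circle coordinate solves both problems.

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$. For a standard measure space $(X,\mu)$ put
\[
\tilde X=X\times\mathbb T,\quad\tilde\mu=\mu\otimes\tfrac{d\theta}4,\qquad Z=\tilde X\times\mathbb R,\quad\zeta=\tilde\mu\otimes dz ,
\]
and for a measurable $f:X\to\mathbb C$ put
\[
\tilde f(x,\theta)=\operatorname{Re}\big(e^{-i\theta}f(x)\big),\qquad A_f=\{(\xi,z)\in Z: z<\tilde f(\xi)\}.
\]
The map $f\mapsto\tilde f$ is real-linear. Since $\int_0^{2\pi}|\operatorname{Re}(e^{-i\theta}w)|\,d\theta=|w|\int_0^{2\pi}|\cos\theta|\,d\theta=4|w|$ for $w\in\mathbb C$, Fubini's theorem gives, for all measurable $f,f'$,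
\begin{equation}\label{eq:area}
\zeta(A_f\,\triangle\,A_{f'})=\int_{\tilde X}|\tilde f-\tilde f'|\,d\tilde\mu=\int_X|f-f'|\,d\mu .
\end{equation}

\subsection{The case $0<p<1$}

Here there is room to raise the exponent to $1$. Theorem~\ref{thm:known} with $q=1$ gives a continuous measure preserving action $\sigma$ on some $(X,\mu)$ and $h\in L_\infty(X,\mu)$ with $\psi(g)=\|\sigma_gh-h\|_1$. Let $G$ act on $Z=X\times\mathbb T\times\mathbb R$ by $\sigma$ on $X$ and trivially on the other factors. This action preserves $\zeta$, and it is continuous because the products $f_1(x)f_2(\theta,z)$ of square integrable functions span a dense subspace of $L_2(Z,\zeta)$. It maps $A_h$ to $A_{\sigma_gh}$, so \eqref{eq:area} gives $\zeta(\sigma_gA_h\,\triangle\,A_h)=\|\sigma_gh-h\|_1=\psi(g)$.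

\subsection{The case $p=1$}

Let $\psi(g)=\|c(g)\|_1$, where $\alpha_gf=\rho_gf+c(g)$ is a continuous action on $L_1(X,\mu)$. We construct a measure preserving action $R$ on $Z$ with $R_gA_f=A_{\alpha_gf}$.

\emph{The data of the linear part.} By \eqref{eq:BL}, $\rho_gf=e^{i\eta_g}\lambda_g\,f\circ S_g^{-1}$ with $S_g$ nonsingular, $\lambda_g=d(S_g)_*\mu/d\mu>0$ and $\eta_g:X\to\mathbb T$ measurable. These data are unique a.e. Indeed, for $\mu(B)<\infty$ the support of $\rho_g1_B$ is $S_gB$; letting $B$ run over a countable separating family determines $S_g$, hence $\lambda_g$, and then $\eta_g$ is read off on the sets $S_gB$, which cover $X$. Comparing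
\[
\rho_g\rho_{g'}f=e^{i(\eta_g+\eta_{g'}\circ S_g^{-1})}\,\lambda_g\cdot(\lambda_{g'}\circ S_g^{-1})\; f\circ(S_gS_{g'})^{-1}
\]
with $\rho_{gg'}f$ in the same way gives
\begin{equation}\label{eq:data}
S_{gg'}=S_gS_{g'},\qquad\lambda_{gg'}=\lambda_g\cdot\lambda_{g'}\circ S_g^{-1},\qquad\eta_{gg'}=\eta_g+\eta_{g'}\circ S_g^{-1}.
\end{equation}

\emph{Removing the phase.} Let $\tilde S_g(x,\theta)=(S_gx,\theta+\eta_g(S_gx))$, with inverse $(x,\theta)\mapsto(S_g^{-1}x,\theta-\eta_g(x))$. Rotations preserve $d\theta$, so $(\tilde S_g)_*\tilde\mu=\lambda_g\tilde\mu$, where $\lambda_g$ is viewed as a function on $\tilde X$. With $x'=S_{gg'}x$, the second coordinate of $\tilde S_g\tilde S_{g'}(x,\theta)$ is $\theta+\eta_{g'}(S_g^{-1}x')+\eta_g(x')=\theta+\eta_{gg'}(x')$, so $\tilde S_{gg'}=\tilde S_g\tilde S_{g'}$. And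
\begin{equation}\label{eq:tilde}
\lambda_g\cdot\tilde f\circ\tilde S_g^{-1}(x,\theta)=\lambda_g(x)\operatorname{Re}\big(e^{-i\theta}e^{i\eta_g(x)}f(S_g^{-1}x)\big)=\widetilde{\rho_gf}(x,\theta).
\end{equation}

\emph{Removing the density.} Let $\tilde c_g=\widetilde{c(g)}$ and define, on $Z=\tilde X\times\mathbb R$,
\[
R_g(\xi,z)=\big(\xi',\ \lambda_g(\xi')z+\tilde c_g(\xi')\big),\qquad\xi'=\tilde S_g\xi .
\]
This is an automorphism, since $\lambda_g>0$. It preserves $\zeta$: for measurable $D\subset Z$, substituting $z'=\lambda_g(\xi')z+\tilde c_g(\xi')$ for fixed $\xi$,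
\[
\int1_D\circ R_g\,d\zeta=\int_{\tilde X}\lambda_g(\tilde S_g\xi)^{-1}\int_{\mathbb R}1_D(\tilde S_g\xi,z')\,dz'\,d\tilde\mu(\xi)=\int_{\tilde X}\lambda_g(\xi')^{-1}\int_{\mathbb R}1_D(\xi',z')\,dz'\,\lambda_g(\xi')\,d\tilde\mu(\xi'),
\]
which is $\zeta(D)$. The map $g\mapsto R_g$ is a homomorphism: with $\xi'=\tilde S_{gg'}\xi$, the second coordinate of $R_gR_{g'}(\xi,z)$ is
\[
\lambda_g(\xi')\lambda_{g'}(\tilde S_g^{-1}\xi')\,z+\lambda_g(\xi')\,\tilde c_{g'}(\tilde S_g^{-1}\xi')+\tilde c_g(\xi')=\lambda_{gg'}(\xi')\,z+\tilde c_{gg'}(\xi'),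
\]
by \eqref{eq:data}, \eqref{eq:tilde} and $\rho_gc(g')+c(g)=c(gg')$. Finally $R_g$ is increasing in $z$, so $R_gA_f$ is the set of $(\xi',z')$ with $z'<\lambda_g(\xi')\tilde f(\tilde S_g^{-1}\xi')+\tilde c_g(\xi')$, which is $A_{\alpha_gf}$ by \eqref{eq:tilde}. With $A=A_0=\{z<0\}$, \eqref{eq:area} gives $\zeta(R_gA\,\triangle\,A)=\|\alpha_g(0)\|_1=\psi(g)$.

\emph{Continuity.} Nothing is known a priori about the dependence of $S_g,\lambda_g,\eta_g$ on $g$. What is known is that the sets $A_f$ move continuously, and we show that they generate everything. Let $\mathcal C$ be the class of measurable $D\subset Z$ with $\zeta(R_gD\,\triangle\,R_{g'}D)\to0$ as $g\to g'$, for every $g'\in G$. It is stable under complements, and under finite unions because $(D_1\cup D_2)\triangle(D_1'\cup D_2')\subset(D_1\triangle D_1')\cup(D_2\triangle D_2')$. It contains $A_f$ for $f\in L_1(X,\mu)$, because $\zeta(R_gA_f\,\triangle\,R_{g'}A_f)=\|\alpha_gf-\alpha_{g'}f\|_1$.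

Let $\mathcal B$ be a countable family of Borel sets of finite measure that covers $X$ and such that for $x\ne x'$ some $B\in\mathcal B$ contains $x$ but not $x'$; take the intersections of the sets of a countable separating algebra with the sets of a countable cover of $X$ by sets of finite measure. Let $\mathcal A$ be the algebra generated by $A_0$ and the sets $A_{c1_B}$ with $c\in\mathbb Q+i\mathbb Q$, $B\in\mathcal B$. Then $\mathcal A$ is countable and $\mathcal A\subset\mathcal C$. A point $(x,\theta,z)$ lies in $A_{c1_B}$ if and only if either $x\in B$ and $c$ lies in the open half-plane $\Pi_{\theta,z}=\{c:\operatorname{Re}(e^{-i\theta}c)>z\}$, or $x\notin B$ and $z<0$.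
\begin{itemize}
\item \emph{$\mathcal A$ separates the points of $Z$.} Let $(x,\theta,z)\ne(x',\theta',z')$. If $x\ne x'$, take $B\ni x$ with $x'\notin B$. Whether the second point lies in $A_{c1_B}$ does not depend on $c$, while the first point is inside or outside according to whether $c\in\Pi_{\theta,z}$; both occur for $c\in\mathbb Q+i\mathbb Q$. If $x=x'$, take $B\ni x$. The half-planes $\Pi_{\theta,z}$ and $\Pi_{\theta',z'}$ are distinct, since a half-plane determines its unit inner normal $e^{i\theta}$ and then $z$. So their closures are distinct, one of the half-planes meets the complement of the closure of the other in a nonempty open set, and this set contains a point of $\mathbb Q+i\mathbb Q$.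
\item \emph{$\mathcal A$ generates the Borel $\sigma$-algebra of $Z$}, because every countable family of Borel sets that separates the points of a standard Borel space does (Blackwell--Mackey).
\item \emph{$Z$ is covered by sets of finite measure from $\mathcal A$}, namely the sets $A_{c1_B}\triangle A_0$, of measure $|c|\mu(B)$. Given $(x,\theta,z)$, take $B\ni x$, and take $c\in\Pi_{\theta,z}$ if $z\ge0$ and $c\notin\Pi_{\theta,z}$ if $z<0$.
\end{itemize}
Let $Z_1\subset Z_2\subset\cdots$ be sets of finite measure in $\mathcal A$ with union $Z$. Let $\zeta(D)<\infty$ and $\varepsilon>0$. For large $n$, $\zeta(D\setminus Z_n)<\varepsilon$. On the finite measure space $Z_n$, the trace of $\mathcal A$ is an algebra generating the $\sigma$-algebra, so there is $D'\in\mathcal A$ with $D'\subset Z_n$ and $\zeta((D\cap Z_n)\triangle D')<\varepsilon$. Then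
\[
\zeta(R_gD\,\triangle\,R_{g'}D)\le2\,\zeta(D\,\triangle\,D')+\zeta(R_gD'\,\triangle\,R_{g'}D')\le4\varepsilon+\zeta(R_gD'\,\triangle\,R_{g'}D'),
\]
so $D\in\mathcal C$. This is condition \eqref{eq:cont}, and the proof of Theorem~\ref{thm:pos} is complete.

\section{Invariant measures: proof of Theorem~\ref{thm:inv}}\label{sec:inv}

\subsection{Change of density}

Let $\mu'=h\mu$ with $h:X\to(0,\infty)$ measurable; these are exactly the $\sigma$-finite measures equivalent to $\mu$. The map $Uf=h^{-1/p}f$ is an isometry of $L_p(X,\mu)$ onto $L_p(X,\mu')$. The density for $\mu'$ is $\lambda'_\gamma=(h\circ\gamma^{-1})\lambda_\gamma/h$, so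
\[
\rho'_\gamma Uf=\big((h\circ\gamma^{-1})\lambda_\gamma/h\big)^{1/p}\,(h\circ\gamma^{-1})^{-1/p}\,f\circ\gamma^{-1}=U\rho_\gamma f .
\]
Hence $(v,\gamma)\mapsto(Uv,\gamma)$ is an isomorphism of topological groups that preserves $\psi$, and both sides of the equivalence in Theorem~\ref{thm:inv} depend only on the class of $\mu$.

If some $\mu'$ is invariant, replace $\mu$ by $\mu'$. Then $\lambda_\gamma=1$, and the linear part of $\alpha$ itself comes from the measure preserving action of $G$ on $(X,\mu)$ through the discrete quotient $\Gamma$, which is continuous. So $\psi\in K^p_{\mathrm{mp}}(G)$.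

For the converse, the case $\mu=0$ is trivial, and otherwise we may assume that $\mu$ is a probability measure, so that $1_X\in L_p(X,\mu)$. Let $\psi$ be realized by $\beta$ on $L_p(Y,\nu)$ with linear part $\sigma$; we write $\gamma y$ for $\sigma_\gamma y$. Lemma~\ref{lem:linz} with $V=L_p(X,\mu;\mathbb R)$ gives an additive map $T:V\to L_p(Y,\nu)$ with $T(\rho_\gamma v)=\sigma_\gamma T(v)$, and $\|T(v)\|_p=\lim_n\frac1n\psi(nv)^{1/p}=\|v\|_p$. An additive isometry is $\mathbb Q$-linear and continuous, so $T$ is a real-linear isometry. The plan is to describe $T$ by a point map $\Theta$ from $Y$ to $X$ and a weight $k$, and to push the invariant measure $\nu$ down to $X$.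

\subsection{The structure of $T$}

If $v,w\in V$ have disjoint supports, they satisfy \eqref{eq:par}; so do $Tv,Tw$, since $T$ is a linear isometry; and $Tv,Tw$ have disjoint supports by Lemma~\ref{lem:disj}. Let $k=T(1_X)$ and $Y_0=\{k\neq0\}$. For Borel $A\subset X$ let $\Phi(A)=\{T(1_A)\neq0\}$, defined modulo null sets. Since $k=T(1_A)+T(1_{X\setminus A})$ with disjoint supports, we have $T(1_A)=k1_{\Phi(A)}$ and $\Phi(X\setminus A)=Y_0\setminus\Phi(A)$. If $A_1,A_2,\dots$ are disjoint with union $A$, then $1_A=\sum_n1_{A_n}$ in $L_p$, so $k1_{\Phi(A)}=\sum_nk1_{\Phi(A_n)}$ with the $\Phi(A_n)$ disjoint, and $\Phi(A)=\bigcup_n\Phi(A_n)$. Applying this to the disjoint sets $A\cap A'$, $A\setminus A'$, $A'\setminus A$ gives $\Phi(A)\cup\Phi(A')=\Phi(A\cup A')$ for arbitrary $A,A'$. So $\Phi$ preserves all finite Boolean operations, and then all countable unions, which can be made disjoint.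

Sikorski's theorem states that a map from the Borel sets of a standard Borel space $X$ to the measurable subsets of $Y_0$ modulo null sets which preserves complements and countable unions has the form $\Phi(A)=\Theta^{-1}(A)$ for a measurable map $\Theta:Y_0\to X$. For this $\Theta$,
\[
\int_{\Theta^{-1}(A)}|k|^p\,d\nu=\|T(1_A)\|_p^p=\mu(A),\qquad\text{that is,}\qquad\Theta_*(|k|^p\nu)=\mu .
\]
In particular $\Theta^{-1}$ of a $\mu$-null set is $\nu$-null. The map sending $f$ to the function equal to $k\cdot f\circ\Theta$ on $Y_0$ and to $0$ off $Y_0$ is thus a well-defined isometry $V\to L_p(Y,\nu)$. It agrees with $T$ on simple functions, hence everywhere.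

\subsection{Equivariance}

Fix $\gamma\in\Gamma$. The identity $\sigma_\gamma T(1_X)=T(\lambda_\gamma^{1/p})$ says that $k(\gamma^{-1}y)$ equals $k(y)\lambda_\gamma(\Theta y)^{1/p}$ for a.e.\ $y\in Y_0$ and $0$ for a.e.\ $y\notin Y_0$. As $\lambda_\gamma\circ\Theta>0$ a.e., $Y_0$ is invariant modulo null sets. For Borel $A$, the identity $\sigma_\gamma T(1_A)=T(\lambda_\gamma^{1/p}1_{\gamma A})$ reads, on $Y_0$,
\[
k(\gamma^{-1}y)\,1_A\big(\Theta(\gamma^{-1}y)\big)=k(y)\,\lambda_\gamma(\Theta y)^{1/p}\,1_{\gamma A}(\Theta y).
\]
Canceling the nonzero factor gives $1_A(\Theta(\gamma^{-1}y))=1_A(\gamma^{-1}\Theta y)$ a.e. Letting $A$ run over a countable separating family, we obtain for a.e.\ $y\in Y_0$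
\begin{equation}\label{eq:equiv}
\Theta(\gamma^{-1}y)=\gamma^{-1}\Theta(y),\qquad|k(\gamma^{-1}y)|=|k(y)|\,\lambda_\gamma(\Theta y)^{1/p}.
\end{equation}
In other words, $(\Theta,|k|):Y_0\to X\times(0,\infty)$ intertwines $\sigma_\gamma$ with the map $\hat S$ of \eqref{eq:ext} for $S=\gamma$. In Section~\ref{ss:heur} the invariant measure $\hat\mu$ had infinite $p$-th moment in $t$. Here the $p$-th moment $\int|k|^pd\nu$ equals $1$, and this lets us pick a point in each fiber equivariantly.

\subsection{The invariant measure}

Pushing $\nu$ forward by $\Theta$ directly gives an invariant measure that need not be $\sigma$-finite, so we work with the weighted measure. Let $Q$ be the image of $|k|^p\nu$ under $(\Theta,|k|)$, a probability measure on $X\times(0,\infty)$ with first marginal $\mu$. By the disintegration theorem there is a Borel family $(P_x)_{x\in X}$ of probability measures on $(0,\infty)$, unique up to $\mu$-null sets, with $\int\varphi\,dQ=\iint\varphi(x,t)\,dP_x(t)\,d\mu(x)$ for all Borel $\varphi\ge0$. Replacing $y$ by $\gamma^{-1}y$, which preserves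 $\nu$ on $Y_0$, and using \eqref{eq:equiv} and then $\lambda_\gamma\mu=\gamma_*\mu$,
\begin{align*}
\int\varphi\,dQ&=\int_{Y_0}\varphi\big(\gamma^{-1}\Theta y,\ |k(y)|\lambda_\gamma(\Theta y)^{1/p}\big)\,\lambda_\gamma(\Theta y)\,|k(y)|^p\,d\nu(y)\\
&=\iint\varphi\big(\gamma^{-1}x,\ t\lambda_\gamma(x)^{1/p}\big)\,dP_x(t)\,\lambda_\gamma(x)\,d\mu(x)\\
&=\iint\varphi\big(x,\ t\lambda_\gamma(\gamma x)^{1/p}\big)\,dP_{\gamma x}(t)\,d\mu(x).
\end{align*}
By uniqueness of the disintegration, for a.e.\ $x$ the measure $P_x$ is the image of $P_{\gamma x}$ under multiplication by $\lambda_\gamma(\gamma x)^{1/p}$.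

We need a number attached to $P_x$ that scales when $P_x$ is scaled. The mean would require $k\in L_{p+1}$, so we take the smallest median $q(x)=\inf\{s>0:P_x((0,s])\ge\frac12\}$. It lies in $(0,\infty)$ because $P_x$ is a probability measure on $(0,\infty)$, and it is measurable because $\{q\le s\}=\{x:P_x((0,s])\ge\frac12\}$. Scaling gives $q(x)=\lambda_\gamma(\gamma x)^{1/p}q(\gamma x)$, that is, $q(\gamma^{-1}x)=\lambda_\gamma(x)^{1/p}q(x)$ a.e. The measure $\mu'=q^{-p}\mu$ is $\sigma$-finite and equivalent to $\mu$, and
\[
\frac{d\gamma_*\mu'}{d\mu}(x)=q(\gamma^{-1}x)^{-p}\lambda_\gamma(x)=q(x)^{-p}.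
\]
So $\gamma_*\mu'=\mu'$ for every $\gamma\in\Gamma$, which proves Theorem~\ref{thm:inv}.

\begin{example}\label{ex:dyadic}
Let $\mathbb Z[1/2]\rtimes\mathbb Z$ act on $\mathbb R$ by the maps $x\mapsto x+a$, $a\in\mathbb Z[1/2]$, and $x\mapsto2x$. There is no invariant $\sigma$-finite measure equivalent to Lebesgue measure. Indeed, let $h\,dx$ be such a measure. Then $\arctan h$ is bounded and a.e.\ invariant under each dyadic translation. Its convolutions with an approximate identity are continuous and invariant under a dense group of translations, hence constant; so $h$ is a.e.\ equal to a positive constant. But $x\mapsto2x$ does not preserve Lebesgue measure. By Theorem~\ref{thm:inv}, $\psi\notin K^p_{\mathrm{mp}}(G)$ for $G=L_p(\mathbb R;\mathbb R)\rtimes(\mathbb Z[1/2]\rtimes\mathbb Z)$ and $1<p<\infty$, $p\ne2$. No sign changes are needed here, because an exact realization makes $T$ isometric and disjointness comes for free.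
\end{example}

\begin{thebibliography}{9}

\bibitem{Lam} Lamperti, Pacific J. Math. 8 (1958).

\bibitem{MS} Amine Marrakchi, Mikael de la Salle, \emph{Isometric actions on Lp-spaces: dependence on the value of p}, arXiv:2001.02490 (2020).

\end{thebibliography}
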